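# Coarse nodal counts on equiregular sub-Riemannian manifolds

## 1. An upper bound for the coarse nodal count

**Theorem 1.** Let $(M,\xi,g)$ be a closed equiregular sub-Riemannian manifold of dimension $n$ and homogeneous dimension $Q$, let $\mu$ be a Borel measure on $M$ with a smooth positive density, and let $P=-\operatorname{div}_\mu\circ\nabla_H$ be its sub-Laplacian. Let $k>Q/2$ be an integer and $0\le d\le n-1$. There is $C=C(M,\xi,g,\mu,k,l)$ such that for all $\lambda\ge 0$, all $\delta>0$ and all $F=(f_1,\dots,f_l)$ with $f_i\in\mathcal F_\lambda$ and $\|F\|_{L^2}=1$,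
$$m_{d,\delta}(F)\le C\,\min\{\delta^{-2},\delta^{-Q/k}\}\,(\lambda+1)^{Q/2}.\tag{1}$$

Since $\min\{\delta^{-2},\delta^{-Q/k}\}\le\delta^{-Q/k}$, this gives
$$m_{d,\delta}(F)\le \frac{C}{\delta^{Q/k}}(\lambda+1)^{Q/2},$$
which is the inequality conjectured in Irene Silvestre-Roselló, Vukašin Stojisavljević, "Coarse nodal counts on sub-Riemannian manifolds", arXiv:2608.01446 (2026). So the conjecture is true, for every closed equiregular $(M,\xi,g)$. In the Riemannian case $\xi=TM$, where $Q=n$, it is a known theorem.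

Two companions will be proved as well. The first says that (1) is sharp and finds the exact range of exponents.

**Theorem 2.** There are $\lambda_0,c_1,c_2,c_3>0$ such that for all $0\le d\le n-1$, $\lambda\ge\lambda_0$ and $c_1\le\delta\le c_2\lambda^{Q/4}$ there is $F$ as in Theorem 1 with $m_{d,\delta}(F)\ge\max\{1,c_3\delta^{-2}\lambda^{Q/2}\}$. Consequently, for $\lambda\ge\lambda_0$:

* (a) For $c_1\le\delta\le c_2\lambda^{Q/4}$, $\sup_F m_{d,\delta}(F)\asymp\delta^{-2}\lambda^{Q/2}$. For $0<\delta\le c_1$ and each $\varepsilon>0$, $c\lambda^{Q/2}\le\sup_F m_{d,\delta}(F)\le C_\varepsilon\delta^{-\varepsilon}\lambda^{Q/2}$.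
* (b) For real $\kappa>0$ and any fixed $d$, a bound $m_{d,\delta}(F)\le C\delta^{-Q/\kappa}(\lambda+1)^{Q/2}$ (for all $\lambda\ge0$, $\delta>0$ and $F$ as above) holds if and only if $\kappa\ge Q/2$.

The second replaces the spectral hypothesis by a Sobolev norm $\|F\|_{(k)}$, defined in Section 2.

**Theorem 3.** Let $k>Q/2$ be an integer. For all $F\in C^\infty(M;\mathbb R^l)$ and $\delta>0$,
$$m_{d,\delta}(F)\le C\big(1+(\|F\|_{(k)}/\delta)^{Q/k}\big).$$
For each $d$ there are $c>0$ and smooth $F$, $\delta>0$ with $\|F\|_{(k)}/\delta$ arbitrarily large and $m_{d,\delta}(F)\ge c(\|F\|_{(k)}/\delta)^{Q/k}$.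

## 2. The bracket flag, the sub-Laplacian, and homology classes that survive

**Definition (sub-Riemannian data).** $M$ is compact without boundary, $\xi\subset TM$ is a smooth distribution, $g$ a smooth metric on $\xi$. Put $\xi^0=0$, $\xi^1=\xi$, $\xi^{i+1}=\xi^i+[\xi,\xi^i]$. Bracket-generating means $\xi^s=TM$ for some $s$; the least such $s$ is the step. Equiregular means that each $\xi^i$ has constant rank. The homogeneous dimension is
$$Q=\sum_{i=1}^s i\,(\operatorname{rank}\xi^i-\operatorname{rank}\xi^{i-1}).$$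

**Example (Heisenberg nilmanifold).** On $\mathbb R^3$ take the group law $(x,y,z)(x',y',z')=(x+x',y+y',z+z'+xy')$ and let $M=\mathbb Z^3\backslash\mathbb R^3$. The fields $X=\partial_x$ and $Y=\partial_y+x\partial_z$ are left invariant, so they descend to $M$; let $\xi$ be their span and let $g$ make them orthonormal. Then $[X,Y]=\partial_z=:Z$, so $s=2$, the ranks are $2,3$, and $Q=1\cdot2+2\cdot1=4$ although $n=3$.

**Definition (sub-Laplacian, $\mathcal F_\lambda$).** The horizontal gradient $\nabla_Hu\in\xi$ is given by $g(\nabla_Hu,Z)=Zu$ for $Z\in\xi$. For $P=-\operatorname{div}_\mu\circ\nabla_H$ and smooth $u,v$ we have $\int (Pu)v\,d\mu=\int g(\nabla_Hu,\nabla_Hv)\,d\mu$. $P$ has discrete spectrum: there is an orthonormal basis of $L^2(M,\mu)$ of eigenfunctions $\varphi_i$, with eigenvalues $\lambda_i\ge0$ of finite multiplicity tending to infinity. The eigenfunctions are smooth by Hörmander's theorem. $\mathcal F_\lambda$ is the span of the $\varphi_i$ with $\lambda_i\le\lambda$. For $u\in C^\infty(M)$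 and $\phi:[0,\infty)\to\mathbb R$ of polynomial growth, $\phi(P)u$ is defined by multiplying the $i$-th coefficient of $u$ by $\phi(\lambda_i)$; for polynomials $\phi$ this agrees with the differential operator, by symmetry. In the example with $\mu=dx\,dy\,dz$ one has $\operatorname{div}_\mu X=\operatorname{div}_\mu Y=0$ and $P=-X^2-Y^2$.

**Definition (horizontal derivatives).** Fix smooth fields $X_1,\dots,X_m$ on $M$, sections of $\xi$, which span $\xi$ at each point (local frames times cutoffs). For a word $I=(i_1,\dots,i_j)$ put $X_I=X_{i_1}\cdots X_{i_j}$ and $|I|=j$. Put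
$$|X^ju|^2=\sum_{|I|=j}|X_Iu|^2,\quad |Xu|=|X^1u|,\quad e_u=\sum_{|I|\le k}|X_Iu|^2,\quad \|u\|_{(j)}^2=\sum_{|I|\le j}\|X_Iu\|_{L^2}^2 .$$
For vector-valued $F$, sum over components. In the example with fields $X,Y$ we have $\|u\|_{(1)}^2=\|u\|^2+\|Xu\|^2+\|Yu\|^2$; the derivative $Zu=XYu-YXu$ counts as a second-order quantity.

**Definition (coarse nodal count).** For continuous $F:M\to\mathbb R^l$, $\delta>0$ and $0\le d\le n-1$, $m_{d,\delta}(F)$ is the rank of
$$H_d(\{|F|\ge\delta\})\to H_d(\{|F|>0\})$$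
induced by inclusion. Homology is singular, with coefficients in a fixed field; $C$ in Theorem 1 will not depend on that field.

For $d=0$ this is the number of path components of $\{|F|>0\}$ that meet $\{|F|\ge\delta\}$: nodal domains, where only those on which $|F|$ reaches height $\delta$ are counted. Two properties will be used repeatedly. First, $m_{d,\delta}(F)$ is nonincreasing in $\delta$, because the map for a larger $\delta$ factors through the map for a smaller one. Second, if $\{|F|\ge\delta\}\subset A\subset A'\subset\{|F|>0\}$, then $m_{d,\delta}(F)\le\operatorname{rank}(H_d(A)\to H_d(A'))$; and if $A\subset X\subset A'$, that rank is at most $\dim H_d(X)$.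

**Example.** On the circle $\mathbb R/2\pi\mathbb Z$ let $f=\pi^{-1/2}\cos Nx$, with $N\ge1$ an integer, so $\|f\|_{L^2}=1$. There are $2N$ nodal domains, each with maximal height $\pi^{-1/2}$. So $m_{0,\delta}(f)=2N$ for $\delta\le\pi^{-1/2}$ and $0$ afterwards. Here $\lambda=N^2$, $Q=1$, and $2N=2\lambda^{Q/2}$. For the constant $f=(2\pi)^{-1/2}$ we get $m_{0,\delta}(f)=1$ for $\delta\le(2\pi)^{-1/2}$ with $\lambda=0$, which is why (1) contains $\lambda+1$. On the Heisenberg nilmanifold, $f=\sqrt2\cos(2\pi Nx)$ is an eigenfunction with $\lambda=4\pi^2N^2$. The coordinate $x$ fibres $M$ over $\mathbb R/\mathbb Z$ with connected fibres, so $m_{0,\delta}(f)=2N$ for $\delta\le\sqrt2$. This is far below $\lambda^{Q/2}=\lambda^2$; by Theorem 2, other elements of $\mathcal F_\lambda$ do reach that order.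

**Reduction to connected $M$.** $M$ has finitely many components, and $m_{d,\delta}$ is additive over them. Restrictions of elements of $\mathcal F_\lambda$ to a component lie in its own $\mathcal F_\lambda$. If $F$ has norm $a\in(0,1]$ on a component, then there $m_{d,\delta}(F)=m_{d,\delta/a}(F/a)$, and $\delta\mapsto\min\{\delta^{-2},\delta^{-Q/k}\}$ is decreasing, so (1) on components sums to (1) on $M$. If $a=0$ the component contributes $0$. For the lower bounds, extend functions on one component by $0$; for the upper bound in Theorem 3, sum over components. From now on $M$ is connected. Constants $C,c>0$ depend only on $(M,\xi,g),\mu,k,l$ and the auxiliary choices made along the way, and may change from line to line.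

## 3. Trigonometric polynomials on the circle

Take $M=\mathbb R/2\pi\mathbb Z$, $P=-d^2/dx^2$, $n=Q=1$, $d=0$, $l=1$, $k=1$. Let $f\in\mathcal F_\lambda$ be a trigonometric polynomial with $\|f\|_{L^2}=1$; then $\|f'\|^2_{L^2}\le\lambda$. We prove (1) by hand. Put $R=(\lambda+1)^{-1/2}\le1$, and let $I_1,\dots,I_N$ be the components of $\{f\ne0\}$ on which $|f|$ reaches $\delta$, of lengths $\ell_i$. So $N=m_{0,\delta}(f)$.

If $J$ is an interval of length $R$, some $y\in J$ has $f(y)^2\le R^{-1}\int_Jf^2$, and $|f(x)-f(y)|\le R^{1/2}\|f'\|_{L^2(J)}$ for $x\in J$. Hence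
$$\sup_Jf^2\le 2R^{-1}\int_Jf^2+2R\int_J f'^2.$$
In particular $\|f\|_\infty^2\le 2R^{-1}+2R\lambda\le4(\lambda+1)^{1/2}$.

*The bound with $\delta^{-1}=\delta^{-Q/k}$.* If $f$ has zeros, it vanishes at an end of each $I_i$, so $\delta\le\int_{I_i}|f'|\le\ell_i^{1/2}\|f'\|_{L^2(I_i)}$. Summing and using Cauchy–Schwarz, $N\delta\le(\sum\ell_i)^{1/2}\|f'\|_{L^2}\le(2\pi)^{1/2}\lambda^{1/2}$. If $f$ has no zeros, then $N\le1$; and if $N=1$, then $\delta\le\|f\|_\infty\le2(\lambda+1)^{1/4}$, so $1\le2\delta^{-1}(\lambda+1)^{1/2}$.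

*The bound with $\delta^{-2}$.* If $\ell_i<R$, then ($R\le 1$, so $I_i$ is not the circle and has a zero at an end) $\delta^2\le R\int_{I_i}f'^2$, so there are at most $\delta^{-2}R\lambda\le\delta^{-2}(\lambda+1)^{1/2}$ such $i$. If $\ell_i\ge R$, choose an interval $J_i\subset\overline{I_i}$ of length $R$ containing a maximum point of $|f|$ on $\overline{I_i}$; these have disjoint interiors, and summing the displayed inequality gives $\delta^2\,\#\{i:\ell_i\ge R\}\le2R^{-1}+2R\lambda\le4(\lambda+1)^{1/2}$. Altogether $N\le5\delta^{-2}(\lambda+1)^{1/2}$.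

Two features of this computation survive in general. Short pieces are expensive: a piece of length $\ell$ costs energy at least $\delta^2/\ell$, and it is this trade between size and energy, summed over disjoint pieces, that gives the right power of $\lambda$. And pieces longer than $R\sim(\lambda+1)^{-1/2}$ are counted by an $L^2$ estimate. In higher dimension there are no intervals. Pieces will be balls, and inside each ball the topology has to be controlled by an approximating polynomial.

## 4. Equal balls and concentrated energy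

A natural plan: cover $M$ by balls on which $F$ is close to a polynomial map of bounded degree, bound the homology of each local piece by the complexity of the polynomial, and glue. The approximation will be Lemma 5. In suitable coordinates near $x$ there is a polynomial map $p$ of degree $<k$ with
$$\sup_{B(x,(n+1)r)}|F-p|\le C_A\,r^{k-Q/2}\Big(\int_{B(x,\Lambda r)}e\,d\mu\Big)^{1/2},\qquad e=\sum_ie_{f_i}.$$
The error must be a small multiple of $\delta$. What is known about the energy is $\int_Me\,d\mu\le C(\lambda+1)^k$, from (4) below.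

Suppose first that all balls have one radius $r$. If the energy were equidistributed, $\int_{B(x,\Lambda r)}e$ would be about $r^Q(\lambda+1)^k$, the requirement would read $r^{2k}(\lambda+1)^k\le c\delta^2$, and the number of balls would be of order
$$r^{-Q}\approx\delta^{-Q/k}(\lambda+1)^{Q/2},$$
exactly as desired. But the hypothesis allows a single ball to carry all the energy. To be safe in every ball we must ask $r^{2k-Q}(\lambda+1)^k\le c\delta^2$, and the number of balls becomes
$$r^{-Q}\approx\big(\delta^{-2}(\lambda+1)^k\big)^{Q/(2k-Q)} .$$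
The power of $\lambda+1$ is now $kQ/(2k-Q)>Q/2$. This is where the equal-ball argument stops: not at the topology, but at the count.

The way past it is to let the radius depend on the point: take the largest $r(x)\le R$ for which the approximation error at $x$ is acceptable. Where this radius is less than $R$, the condition is saturated, so $r(x)^{2k-Q}\int_{\overline B(x,\Lambda r(x))}e\ge c\delta^2$. In terms of the maximal function this says $\mathcal Me\ge c\delta^2r(x)^{-2k}$ near $x$, that is
$$r(x)^{-Q}\le C\delta^{-2\theta}(\mathcal Me)^\theta,\qquad\theta=\frac Q{2k}<1 .$$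
Counting balls means integrating $r(x)^{-Q}$, and since $\theta<1$ the weak $(1,1)$ inequality bounds $\int(\mathcal Me)^\theta$ by $C\|e\|_{L^1}^\theta$. No loss occurs: $\delta^{-2\theta}\|e\|_1^\theta\le C\delta^{-Q/k}(\lambda+1)^{Q/2}$.

Two things remain to be arranged. The local model must be uniform in the point and the scale, so that a polynomial approximation with the sharp power $r^{k-Q/2}$ holds for the control distance. And the gluing must be done for ranks of maps, with balls for the control distance, whose intersections need not have finite Betti numbers.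

## 5. Coordinates adapted to the bracket flag

Let $\operatorname{dist}(p,q)$ be the control distance: the infimum of $T>0$ for which there is an absolutely continuous $\gamma:[0,T]\to M$ from $p$ to $q$ with $\dot\gamma=\sum u_iX_i(\gamma)$ and $|u|\le1$ a.e. $B(x,r)$ denotes its open ball.

**Adapted frames.** By induction on $j$, sections of $\xi^j$ are $C^\infty$-combinations of iterated brackets of the $X_i$ of length $\le j$ (expand $[aX_i,bB]$ by Leibniz). At a given point, choose successively for $j=1,\dots,s$ iterated brackets of length exactly $j$ that complete a basis of $\xi^{j-1}$ to one of $\xi^j$. They stay independent nearby, and because the ranks are constant they stay frames. So $M$ is covered by finitely many open sets $U_\nu$ carrying frames $Y_1,\dots,Y_n$ in which $Y_a$ is an iterated bracket of length $w_a$ of the $X_i$ and $\{Y_a:w_a\le j\}$ is a frame of $\xi^j$ for every $j$. Here $w_a\le s$ and $\sum_aw_a=Q$. Choose compact $\mathcal K_\nu\subset U_\nu$ covering $M$, fix for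 each $x$ an index $\nu(x)$ with $x\in\mathcal K_{\nu(x)}$, and set
$$\Phi_x(y)=\exp\Big(\sum_ay_aY_a\Big)(x),\qquad|y|<2\eta .$$
For fixed $\nu$ this is smooth in $(x,y)$, and $d\Phi_x(0)\mathbf e_a=Y_a(x)$, with $\mathbf e_a$ the $a$-th unit vector. So for small $\eta$ the $\Phi_x$ are diffeomorphisms onto their images, and in a fixed finite atlas the derivatives of each order of $\Phi_x$ and $\Phi_x^{-1}$ are bounded uniformly in $x$. Put $O_x=\Phi_x(\{|y|<\eta\})$. Fix an auxiliary Riemannian metric $h$ and $\sigma>0$ with $B_h(x,2\sigma)\subset O_x$ for all $x$.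

For multi-indices write $w(\beta)=\sum_a\beta_aw_a\ge|\beta|$. Put $\mathrm{Box}(\rho)=\{|y_a|<\rho^{w_a}\ \forall a\}$ and $D_\rho y=(\rho^{w_a}y_a)_a$.

**Weighted Taylor coefficients.** For a multi-index $\beta$ let
$$S_\beta=\frac1{|\beta|!}\sum Y_{a_1}\cdots Y_{a_{|\beta|}},$$
the sum over all distinct arrangements of $\beta$. Since $\frac{d^j}{dt^j}\big|_{t=0}f(\Phi_x(ty))=(\sum_ay_aY_a)^jf(x)$, the coefficient of $y^\beta$ in the Taylor series of $f\circ\Phi_x$ at $0$ is $S_\beta f(x)$. Each $Y_a$ is a constant-coefficient combination of words of length $w_a$ in the $X_i$, so each $S_\beta$ is a constant-coefficient combination of $X_I$ with $|I|=w(\beta)$.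

**Example.** On the Heisenberg nilmanifold take $Y_1=X$, $Y_2=Y$, $Y_3=Z$, with weights $1,1,2$. Flowing from the origin of $\mathbb R^3$ along $aX+bY+cZ$ for unit time gives $(a,b,c+\frac12ab)$. So the coordinates are $y_1=x$, $y_2=y$, $y_3=z-\frac12xy$, and
$$X=\partial_{y_1}-\tfrac12y_2\partial_{y_3},\qquad Y=\partial_{y_2}+\tfrac12y_1\partial_{y_3}.$$
In the variables $\tilde y=D_\rho^{-1}y$ the field $\rho X$ becomes $\partial_{\tilde y_1}-\frac12\tilde y_2\partial_{\tilde y_3}$, with no $\rho$ left; the same holds for $\rho Y$. Also $S_{(1,1,0)}=\frac12(XY+YX)$ and $XY=S_{(1,1,0)}+\frac12S_{(0,0,1)}$. The next two lemmas are the general forms of these observations.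

**Lemma 1.** On $U_\nu$, each $X_J$ is a combination with smooth coefficients of the $S_\beta$ with $w(\beta)\le|J|$. Hence for $f$ smooth near $x$: $X_Jf(x)=0$ for all $|J|<j$ if and only if $S_\beta f(x)=0$ for all $w(\beta)<j$.

*Proof.* The purpose is to sort words in the $Y_a$ into symmetric ones without raising the weight. Let $W_j^p$ be the $C^\infty(U_\nu)$-span of words in the $Y_a$ of weight $\le j$ and length $\le p$, and $W_j=\bigcup_pW_j^p$. Since $X_i=\sum_{w_a=1}f_{ia}Y_a$, Leibniz gives $X_iW_{j-1}\subset W_j$, so $X_J\in W_{|J|}$. By the Jacobi identity $[\xi^i,\xi^j]\subset\xi^{i+j}$ (with $\xi^i=TM$ for $i\ge s$), so $[Y_a,Y_b]=\sum_{w_c\le w_a+w_b}f_cY_c$ with smooth $f_c$. Swapping two adjacent letters of a word of weight $\le j$ and length $p$ therefore changes it by a term $A(\sum f_cY_c)B$ with words $A,B$, and moving the functions $f_c$ to the left by Leibniz shows that this lies in $W_j^{p-1}$. So all arrangements of the same letters agree modulo $W_j^{p-1}$. There are $|\beta|!/\beta!$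 of them, so a word with multi-index $\beta$ equals $\beta!\,S_\beta$ modulo $W_j^{p-1}$. Induction on $p$ proves the first claim. It gives one direction of the equivalence; the other holds because $S_\beta$ is a combination of $X_I$ with $|I|=w(\beta)$. $\square$

**Lemma 2 (scaling).** There is $\rho_0>0$ such that for $x\in M$ and $0<\rho\le\rho_0$, in the variables $\tilde y=D_\rho^{-1}\Phi_x^{-1}(\cdot)$, $|\tilde y|\le2$, one has $\rho X_i=\sum_aB_{ia}(\tilde y)\partial_{\tilde y_a}$, where each $C^N$ norm of $B_{ia}$ is bounded uniformly in $x,\rho$. Moreover $\rho^{w_a}Y_a=\partial_{\tilde y_a}$ at $\tilde y=0$.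

*Proof.* In the coordinates $\Phi_x$ write $X_i=\sum_ab_{ia}\partial_{y_a}$, so $b_{ia}=X_iy_a$. The Taylor series of the coordinate function $y_a$ is $y_a$ itself, so its coefficients of weight $<w_a$ vanish, and Lemma 1 gives $X_Jy_a(x)=0$ for $|J|<w_a$. Put $q=w_a-1$. Then $X_Jb_{ia}(x)=X_JX_iy_a(x)=0$ for $|J|<q$, and by Lemma 1 again the Taylor coefficients of $b_{ia}$ of weight $<q$ vanish. Taylor's formula of order $q$ gives
$$b_{ia}=\sum_{|\beta|<q,\ w(\beta)\ge q}c_\beta y^\beta+\sum_{|\beta|=q}y^\beta h_\beta(y)$$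
with $c_\beta$ and all derivatives of $h_\beta$ uniformly bounded. Every monomial here has $w(\beta)\ge q$ (in the second sum because $w(\beta)\ge|\beta|$). So
$$B_{ia}(\tilde y)=\rho^{-q}b_{ia}(D_\rho\tilde y)=\sum c_\beta\rho^{w(\beta)-q}\tilde y^\beta+\sum\rho^{w(\beta)-q}\tilde y^\beta h_\beta(D_\rho\tilde y)$$
is bounded with all its derivatives, uniformly. Finally $\partial_{y_a}=\rho^{-w_a}\partial_{\tilde y_a}$, so $X_i=\sum_a\rho^{q}B_{ia}\rho^{-w_a}\partial_{\tilde y_a}=\rho^{-1}\sum_aB_{ia}\partial_{\tilde y_a}$. The last claim is $Y_a(x)=d\Phi_x(0)\mathbf e_a$. $\square$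

**Lemma 3 (uniform ball-box).** There are $c_0\in(0,1)$ and $r_0>0$ with
$$\Phi_x(\mathrm{Box}(c_0\rho))\subset B(x,\rho)\subset\Phi_x(\mathrm{Box}(\rho/c_0))\qquad(x\in M,\ 0<\rho\le r_0).$$

*Proof.* Write $\tilde X_i=\rho X_i$ and $\tilde Y_a=\rho^{w_a}Y_a$ in the variables $\tilde y$; then $\tilde Y_a$ is the corresponding bracket of the $\tilde X_i$. All $O(\cdot)$ below are uniform in $x,\rho$ by Lemma 2.

**Step 1 (upper inclusion).** This step bounds how far admissible curves travel. Their $\tilde y$-speed is at most $C/\rho$. So an admissible curve from $x$ of duration $<c\rho$ stays in $\{|\tilde y|<1\}$, and $B(x,c\rho)\subset\Phi_x(\mathrm{Box}(\rho))$. Rename $\rho$.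

**Step 2 (motion along brackets).** This step produces concatenations of flows that move in the direction of a bracket. For a formal iterated bracket $B$ of length $w$ of the $\tilde X_i$ define local diffeomorphisms, for small $\tau\ge 0$, by $C_{X_i}(\tau)=e^{\tau\tilde X_i}$ and
$$C_{[B',B'']}(\tau)=C_{B''}(\tau)^{-1}C_{B'}(\tau)^{-1}C_{B''}(\tau)C_{B'}(\tau).$$
They are smooth in $(\tau,z)$. Claim: $C_B(\tau)z=z+\tau^w\tilde B(z)+O(\tau^{w+1})$, with $\tilde B$ the corresponding vector field. For $w=1$ this is clear. For the inductive step, with lengths $p,q$ of $B',B''$, write $\varphi=C_{B'}(\tau)=\mathrm{id}+\tau^pV_\tau$ and $\psi=C_{B''}(\tau)=\mathrm{id}+\tau^qW_\tau$, where $V_\tau,W_\tau$ are smooth in $(\tau,z)$ (a smooth function that is $O(\tau^p)$ is divisible by $\tau^p$) and $V_0=\tilde B'$, $W_0=\tilde B''$. Then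
$$\psi\varphi=\mathrm{id}+\tau^pV_\tau+\tau^qW_\tau+\tau^{p+q}DW_\tau V_\tau+O(\tau^{p+q+1}),$$
$$\varphi\psi=\mathrm{id}+\tau^pV_\tau+\tau^qW_\tau+\tau^{p+q}DV_\tau W_\tau+O(\tau^{p+q+1}).$$
Since $DW_0V_0-DV_0W_0=[V_0,W_0]$, we get $\psi\varphi=\varphi\psi+\tau^{p+q}[\tilde B',\tilde B'']+O(\tau^{p+q+1})$. Apply $(\varphi\psi)^{-1}$, whose differential is $\mathrm{id}+O(\tau)$: as $C_{[B',B'']}(\tau)=(\varphi\psi)^{-1}\psi\varphi$, the claim follows.

**Step 3 (lower inclusion).** This step fills a box by Brouwer's theorem. Let $E_a(t)=C_{Y_a}(t^{1/w_a})$ for $t\ge0$ and $E_a(t)=C_{Y_a}(|t|^{1/w_a})^{-1}$ for $t<0$. By Step 2 and $w_a\le s$, $E_a(t)z=z+t\tilde Y_a(z)+O(|t|^{1+1/s})$ for small $t$. Let $\Psi(t)=E_1(t_1)\circ\dots\circ E_n(t_n)(0)$, a continuous map. Since $\tilde Y_a(\tilde y)=\partial_{\tilde y_a}+O(|\tilde y|)$ by Lemma 2, and all intermediate points are $O(|t|)$, $\Psi(t)=t+O(|t|^{1+1/s})$. Fix a uniform $t_0$ with $|\Psi(t)-t|\le t_0/2$ for $|t|\le t_0$. For $|\tilde y|\le t_0/2$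 the map $t\mapsto t-\Psi(t)+\tilde y$ sends $\{|t|\le t_0\}$ into itself, so it has a fixed point, which is a $t$ with $\Psi(t)=\tilde y$. By construction $\Psi(t)$ is joined to $0$ by at most $C$ integral arcs of the fields $\pm\rho X_i$, of durations $\le C$, hence by an admissible curve of duration less than $C'\rho$. So $\Phi_x(D_\rho\{|\tilde y|\le t_0/2\})\subset B(x,C'\rho)$. The set on the left contains $\Phi_x(\mathrm{Box}(c\rho))$ for a small $c$. Rename $\rho$ and choose $c_0$ small. $\square$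

**Consequences.** The topology of $\operatorname{dist}$ is the manifold topology, and $\operatorname{dist}$ is finite since $M$ is connected. Shrinking $r_0$ and choosing $\tau>0$ small, $B(x,2r_0)\subset B_h(x,\sigma)$ and $\Phi_x(\{|y|\le\tau\})\subset B_h(x,\sigma)$ for all $x$. Hence $B(x,2r_0)\subset O_x$. If $\operatorname{dist}(x,x')\le r_0$, then $\Phi_x(\{|y|\le\tau\})\subset B_h(x,\sigma)\subset B_h(x',2\sigma)\subset O_{x'}$, so $\Phi_{x'}^{-1}\circ\Phi_x$ is defined on $\{|y|\le\tau\}$, with uniformly bounded derivatives of each order. The Lebesgue measure of $\mathrm{Box}(\rho)$ is $2^n\rho^Q$, so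
$$c\rho^Q\le\mu(B(x,\rho))\le C\rho^Q,\tag{2}$$
the lower bound for $\rho\le r_0$ and then, with a smaller $c$, for $\rho\le\operatorname{diam}M$, and the upper bound for all $\rho$. So $\mu$ is doubling. By the Vitali covering lemma the maximal function
$$\mathcal Mf(x)=\sup_{\rho>0}\operatorname{Av}_{B(x,\rho)}|f|,\qquad \operatorname{Av}_Bf=\mu(B)^{-1}\int_Bf\,d\mu,$$
satisfies $\mu\{\mathcal Mf>t\}\le C\|f\|_{L^1}/t$. (It is measurable: $\mu(B(x,\rho))$ and $\int_{B(x,\rho)}|f|$ are lower semicontinuous in $x$ and left-continuous in $\rho$, so rational $\rho$ suffice.)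

## 6. Poincaré inequality, subelliptic estimates, semialgebraic families

Three facts are quoted.

**Fact A (Poincaré).** (Jerison, Duke Math. J. 53 (1986); Franchi–Lu–Wheeden, Ann. Inst. Fourier 45 (1995); Hajłasz–Koskela, Mem. AMS 688, §11.) After shrinking $r_0$: for $\rho\le r_0$ and $f$ smooth near $\overline{B(x,2\rho)}$,
$$\operatorname{Av}_{B(x,\rho)}\big|f-\operatorname{Av}_{B(x,\rho)}f\big|\le C\rho\operatorname{Av}_{B(x,2\rho)}|Xf| .$$

The references give this for Hörmander fields and Lebesgue measure in a chart, uniformly for centres in a compact set. We use finitely many charts. Passing to $\mu$ changes only constants, because the density is bounded above and below and $\operatorname{Av}_B|f-\operatorname{Av}_Bf|\le2\operatorname{Av}_B|f-a|$ for every constant $a$.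

**Fact B.** (Rothschild–Stein, Acta Math. 137 (1976), Thm. 16, $p=2$.) Let $Z_1,\dots,Z_q$ satisfy Hörmander's condition on an open set, $L=\sum Z_i^2$, let $a,a_1\in C_c^\infty$ of that set with $a_1=1$ near $\operatorname{supp}a$, and let $j\ge0$ be an integer. Then for smooth $u$
$$\|au\|_{S_{j+2}}\le C(\|a_1Lu\|_{S_j}+\|a_1u\|_{L^2}),\qquad\|u\|_{S_j}=\sum_{|I|\le j}\|Z_Iu\|_{L^2}.$$

**Fact C (Hardt triviality).** (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Thm. 9.3.2.) The fibres of a semialgebraic family fall into finitely many homeomorphism types. Closed bounded semialgebraic sets are finitely triangulable. Hence the Betti numbers of the closed bounded fibres are bounded, uniformly in the fibre and in the coefficient field.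

**Example.** The sets $\{y\in\mathbb R:|y|\le1,\ p(y)\ge0\}$ with $p$ a polynomial of degree $\le2$ form one family, parametrized by the three coefficients. Each fibre has at most two components; so in this family the Betti numbers are at most $2$, however $p$ is chosen.

**Spectral and horizontal norms.** For $u\in C^\infty(M)$ and integers $j\ge0$,
$$\|u\|_{(j)}\le C_j\|(1+P)^{j/2}u\|_{L^2},\qquad\|(1+P)^{j/2}u\|_{L^2}\le C_j\|u\|_{(j)}.\tag{3}$$

*Proof.* The point is to convert Fact B, which is local, into a global statement about $P$. In a local $g$-orthonormal frame $Z_i$ of $\xi$, $P=-L-\sum b_iZ_i$ with $L=\sum Z_i^2$ and $b_i=\operatorname{div}_\mu Z_i$. The $Z$'s and the $X$'s are combinations of each other with smooth coefficients. So, by Leibniz, words of length $\le j$ in one family are smooth combinations of words of length $\le j$ in the other, and multiplication by a smooth cutoff is bounded for $\|\cdot\|_{S_j}$. Take a finite partition of unity $1=\sum_\alpha a^\alpha$ subordinate to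 such frames, and corresponding $a_1^\alpha$. Fact B and $Lu=-Pu-\sum b_iZ_iu$ give
$$\|u\|_{(j+2)}\le C\sum_\alpha\|a^\alpha u\|_{S_{j+2}}\le C\sum_\alpha\Big(\|a_1^\alpha Pu\|_{S_j}+\big\|a_1^\alpha\sum_i b_iZ_iu\big\|_{S_j}+\|a_1^\alpha u\|\Big)\le C(\|Pu\|_{(j)}+\|u\|_{(j+1)}).$$
The first inequality of (3) is trivial for $j=0$. For $j=1$, $\|u\|_{(1)}^2\le C(\|u\|^2+\int|\nabla_Hu|^2)=C\|(1+P)^{1/2}u\|^2$. Inductively, $\|u\|_{(j+2)}\le C(\|(1+P)^{j/2}Pu\|+\|(1+P)^{(j+1)/2}u\|)\le C\|(1+P)^{(j+2)/2}u\|$. For the second inequality: if $j$ is even, $(1+P)^{j/2}$ is a smooth combination of $X_I$ with $|I|\le j$. If $j$ is odd, put $v=(1+P)^{(j-1)/2}u$; then $\|(1+P)^{j/2}u\|^2=\|v\|^2+\|\nabla_Hv\|^2\le C\|u\|^2_{(j)}$. $\square$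

In particular, for $f\in\mathcal F_\lambda$,
$$\|X_If\|_{L^2}\le C(\lambda+1)^{|I|/2}\|f\|_{L^2}\qquad(|I|\le k).\tag{4}$$

## 7. A local Sobolev inequality and polynomial approximation

**Lemma 4 (local Sobolev).** Let $2k\rho\le r_0$ and let $f$ be smooth near $\overline{B(z,2k\rho)}$. Then
$$|f(z)|\le C\sum_{j<k}\rho^j\operatorname{Av}_{B(z,2k\rho)}|X^jf|+C\rho^{k-Q/2}\|X^kf\|_{L^2(B(z,2k\rho))}\le C\sum_{j\le k}\rho^{j-Q/2}\|X^jf\|_{L^2(B(z,2k\rho))}.$$

*Proof.* Let $\rho_i=2^{-i}\rho$ and $G_j^c(z,w)=\sum_{i\ge0}\rho_i^{j-Q}\mathbf 1\{\operatorname{dist}(z,w)<c\rho_i\}$.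

**Step 1 (one derivative).** This step represents $f(z)$ through $Xf$. Averages of $f$ over $B(z,\rho_i)$ tend to $f(z)$, and consecutive averages differ by at most $C\operatorname{Av}_{B(z,\rho_i)}|f-\operatorname{Av}_{B(z,\rho_i)}f|$ by doubling. So Fact A gives
$$|f(z)-\operatorname{Av}_{B(z,\rho)}f|\le C\sum_i\rho_i\operatorname{Av}_{B(z,2\rho_i)}|Xf|\le C\int G_1^2(z,w)|Xf(w)|\,d\mu(w).\tag{5}$$

**Step 2 (iteration).** This step reaches $k$ derivatives. Claim: for $1\le j\le k$,
$$|f(z)|\le C\sum_{i<j}\rho^i\operatorname{Av}_{B(z,2j\rho)}|X^if|+C\int G_j^{2j}(z,w)|X^jf(w)|\,d\mu(w).$$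
The case $j=1$ is (5) and doubling. To pass from $j<k$ to $j+1$, apply (5) to the components of $X^jf$ at $w\in B(z,2j\rho)$:
$$|X^jf(w)|\le C\operatorname{Av}_{B(w,\rho)}|X^jf|+C\int G_1^2(w,w')|X^{j+1}f(w')|\,d\mu(w').$$
Since $\int G_j^{2j}(z,w)\,d\mu(w)\le C\sum_i\rho_i^j\le C\rho^j$ and $B(w,\rho)\subset B(z,(2j+2)\rho)$, the first term contributes at most $C\rho^j\operatorname{Av}_{B(z,(2j+2)\rho)}|X^jf|$. For the second term the composed kernel $\int G_j^{2j}(z,w)G_1^2(w,w')\,d\mu(w)$ is at most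
$$\sum_{i,i'}\rho_i^{j-Q}\rho_{i'}^{1-Q}\,C\min(\rho_i,\rho_{i'})^Q\,\mathbf 1\{\operatorname{dist}(z,w')<(2j+2)\max(\rho_i,\rho_{i'})\}.$$
The terms with $i'\ge i$ are $C\rho_i^{j-Q}\rho_{i'}$ times the indicator at scale $\rho_i$; summing over $i'\ge i$ with $\sum_{i'\ge i}\rho_{i'}=2\rho_i$ gives $C\rho_i^{j+1-Q}$. The terms with $i\ge i'$ are $C\rho_i^j\rho_{i'}^{1-Q}$ times the indicator at scale $\rho_{i'}$; summing over $i\ge i'$ gives $C\rho_{i'}^{j+1-Q}$. So the composed kernel is at most $C\,G_{j+1}^{2j+2}(z,w')$. The averages already present pass from $B(z,2j\rho)$ to $B(z,(2j+2)\rho)$ by doubling. The claim is proved.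

**Step 3 (conclusion).** Take $j=k$. Then $\|G_k^{2k}(z,\cdot)\|_{L^2}\le C\sum_i\rho_i^{k-Q}\rho_i^{Q/2}\le C\rho^{k-Q/2}$, and this is where $k>Q/2$ is needed. Cauchy–Schwarz gives the first inequality, and Cauchy–Schwarz in the averages with (2) gives the second. $\square$

**Constants.** Set $\Lambda=1+2^k(3n+3+2k)$. Let $r_1\in(0,1]$ be so small that $\Lambda r_1\le r_0/2$ and, by Lemma 3,
$$B(x,(n+2)r)\subset\Phi_x(\{|y|\le C_2r\}),\qquad C_2r\le\tau\qquad\text{for all }r\le r_1 .$$
It is shrunk once more in Lemma 7.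

**Lemma 5 (polynomial approximation).** There is $C_A$ such that for all $u\in C^\infty(M)$, $x\in M$, $0<r\le r_1$ there is a polynomial $p$ on $\mathbb R^n$ of degree $<k$ with
$$\sup_{B(x,(n+1)r)}|u-p\circ\Phi_x^{-1}|\le C_Ar^{k-Q/2}\Big(\int_{B(x,\Lambda r)}e_u\,d\mu\Big)^{1/2}.\tag{6}$$
The same holds, with the same $C_A$, for $\mathbb R^l$-valued $u$ and polynomial maps, by summing squares of components.

Taking the Taylor polynomial at $x$ itself would not do: the right side of (6) is an integral and does not control the derivatives of order up to $k$ at the one point $x$. The remedy is to expand at a nearby point where $e_u$ is not too large.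

*Proof.* Let $E^2=\int_{B(x,\Lambda r)}e_u$. If $E=0$ then $u=0$ on $B(x,\Lambda r)$; take $p=0$.

**Step 1 (a good centre).** We look for a point where $e_u$ is controlled at all scales. By the weak $(1,1)$ bound for $e_u\mathbf 1_{B(x,\Lambda r)}$ and (2), the set where the maximal function exceeds $K^2:=C r^{-Q}E^2$ has measure less than $\mu(B(x,r))$, if $C$ is large. So there is $x'\in B(x,r)$ with $\mathcal M(e_u\mathbf 1_{B(x,\Lambda r)})(x')\le K^2$. As $B(x',(\Lambda-1)r)\subset B(x,\Lambda r)$, we have $\operatorname{Av}_{B(x',\rho)}e_u\le K^2$ for $\rho\le(\Lambda-1)r$, and $e_u(x')\le K^2$ by continuity.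

**Step 2 (weighted Taylor polynomial).** We subtract a polynomial so that all horizontal derivatives of order $<k$ vanish at $x'$. Let $T(y)=\sum_{w(\beta)<k}S_\beta u(x')y^\beta$ and $v=u-T\circ\Phi_{x'}^{-1}$ on $O_{x'}\supset B(x',2r_0)$. The coefficients of $T$ are at most $CK$, because $S_\beta$ is a combination of $X_I$ with $|I|=w(\beta)$. By construction $S_\beta v(x')=0$ for $w(\beta)<k$, so Lemma 1 gives $X_Jv(x')=0$ for $|J|<k$. Also $|X_J(T\circ\Phi_{x'}^{-1})|\le CK$ on $O_{x'}$ for $|J|\le k$.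

**Step 3 (growth of averages).** We integrate from order $k$ down to order $0$. Claim: for $|J|=k-j$, $0\le j\le k$ and $\rho\le2^{-j}(\Lambda-1)r$,
$$\operatorname{Av}_{B(x',\rho)}|X_Jv|\le CK\rho^j .$$
For $j=0$ this follows from Steps 1 and 2. Let $j\ge1$ and $f=X_Jv$, so $f(x')=0$. By (5) at $x'$ and the claim for $j-1$ (the radii $2^{1-i}\rho$ are at most $2^{-(j-1)}(\Lambda-1)r$),
$$\big|\operatorname{Av}_{B(x',\rho)}f\big|\le C\sum_i2^{-i}\rho\,K(2^{1-i}\rho)^{j-1}\le CK\rho^j,$$
and by Fact A, $\operatorname{Av}_{B(x',\rho)}|f|\le|\operatorname{Av}_{B(x',\rho)}f|+C\rho\operatorname{Av}_{B(x',2\rho)}|Xf|\le CK\rho^j$.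

**Step 4 (from averages to the supremum).** Let $\rho_*=2^{-k}(\Lambda-1)r=(3n+3+2k)r$. By Step 3, $\operatorname{Av}_{B(x',\rho_*)}|X^jv|\le CKr^{k-j}$ for $j\le k$. Moreover $\|X^kv\|_{L^2(B(x',\rho_*))}\le E+CKr^{Q/2}\le CE$. For $z\in B(x,(n+1)r)$ we have $\operatorname{dist}(z,x')<(n+2)r$, so $\overline{B(z,2kr)}\subset B(x',\rho_*)$, and Lemma 4 with $\rho=r$ (allowed, as $2kr\le\Lambda r_1\le r_0$) gives
$$|v(z)|\le C\sum_{j<k}r^jKr^{k-j}+Cr^{k-Q/2}E\le Cr^{k-Q/2}E .$$

**Step 5 (back to the coordinates at $x$).** The polynomial $T$ lives in the coordinates $\Phi_{x'}$, and we want $\Phi_x$. Let $p$ be the Taylor polynomial of degree $k-1$ at $0$ of $T\circ\Phi_{x'}^{-1}\circ\Phi_x$, whose $C^k$ norm on $\{|y|\le\tau\}$ is at most $CK$. Points of $B(x,(n+1)r)$ are $\Phi_x(y)$ with $|y|\le C_2r\le\tau$, so the replacement costs at most $CKr^k\le Cr^{k-Q/2}E$. $\square$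

## 8. Mayer–Vietoris with one threshold per homological degree

For Betti numbers, the Mayer–Vietoris argument bounds $\dim H_d(A)$ by $\sum_{t}\sum_{|J|=d-t+1}\dim H_t(A_J)$. We need this for ranks of maps $H_d(A)\to H_d(A')$. The obvious analogue with one step is false.

**Example.** Let $\Theta$ be the theta graph: two vertices joined by three edges. Put $A=A'=\Theta$. Let $A_1,A_2$ be $\Theta$ minus one vertex each, and $A_1'=A_2'=\Theta$. These are open covers with $A_i\subset A_i'$. Then $H_1(A)\to H_1(A')$ has rank $2$. But $A_1,A_2$ are contractible, so $H_1(A_i)\to H_1(A_i')$ is zero, and $A_1\cap A_2$ consists of three open edges inside the connected set $A_1'\cap A_2'$, so $H_0(A_1\cap A_2)\to H_0(A_1'\cap A_2')$ has rank $1$. The total is $0+1<2$. What happened: a class in $H_1(A)$ is detected in $H_0(A_1\cap A_2)$; in the larger sets that trace dies, but the class then comes from $H_1(A_1')\oplus H_1(A_2')$, about which nothing is known. One needs a further enlargement to kill it there.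

So we use a chain of $d+2$ spaces.

**Lemma 6.** Let $A^0\subset\dots\subset A^{d+1}$ be spaces with finite open covers $A^j=\bigcup_{i\in\mathcal I}A_i^j$, $A_i^j\subset A_i^{j+1}$, and put $A_J^j=\bigcap_{i\in J}A_i^j$. Then
$$\operatorname{rank}\big(H_d(A^0)\to H_d(A^{d+1})\big)\le\sum_{t=0}^d\ \sum_{|J|=d-t+1}\operatorname{rank}\big(H_t(A_J^t)\to H_t(A_J^{t+1})\big).$$

*Proof.* **Step 1 (the filtration).** We recall how the homology of $A^j$ is filtered by the cover. Order $\mathcal I$ and consider the double complex $\bigoplus_{|J|=p+1}S_q(A_J^j)$ of singular chains, with the singular boundary and the alternating sum of the inclusions $A_J^j\subset A_{J\setminus i}^j$. For fixed $q$, the complex in the $p$-direction, augmented by the chains that are sums of simplices each lying in some $A_i^j$, is exact: it splits over singular simplices $\sigma$, and the part belonging to $\sigma$ is the augmented complex of the full simplex on $\{i:\operatorname{im}\sigma\subset A_i^j\}$. Small chains compute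 the homology of $A^j$, so the total homology is $H_*(A^j)$. Filtering by $p$ gives a first-quadrant spectral sequence, natural for the inclusions, with $E^1_{p,q}=\bigoplus_{|J|=p+1}H_q(A_J^j)\Rightarrow H_{p+q}(A^j)$. So there is a natural filtration
$$0=\mathsf F_{-1}\subset\mathsf F_0\subset\dots\subset\mathsf F_d=H_d(A^j),\qquad\mathsf F_p/\mathsf F_{p-1}=E^\infty_{p,d-p},$$
where $E^\infty_{p,d-p}$ is a subquotient of $E^1_{p,d-p}$. A map between subquotients induced by a map $E^1\to E'^1$ has rank at most that of this map. Hence the map induced by $A^t\subset A^{t+1}$ on $\mathsf F_{d-t}/\mathsf F_{d-t-1}$ has rank at most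
$$\rho_t:=\sum_{|J|=d-t+1}\operatorname{rank}(H_t(A_J^t)\to H_t(A_J^{t+1})).$$

**Step 2 (descending one filtration level per inclusion).** We build subspaces $H_d(A^0)=\mathsf K_0\supset\mathsf K_1\supset\dots\supset\mathsf K_{d+1}$ such that $\dim\mathsf K_t/\mathsf K_{t+1}\le\rho_t$ and $\mathsf K_t$ maps into $\mathsf F_{d-t}H_d(A^t)$. For $t=0$ there is nothing to check. Given $\mathsf K_t$, let $\mathsf K_{t+1}$ be the kernel of $\mathsf K_t\to(\mathsf F_{d-t}/\mathsf F_{d-t-1})H_d(A^{t+1})$. This map factors through the map of Step 1, so its rank is at most $\rho_t$; and $\mathsf K_{t+1}$ maps into $\mathsf F_{d-t-1}H_d(A^{t+1})$. At the end $\mathsf K_{d+1}$ maps to $\mathsf F_{-1}=0$, so the rank of $H_d(A^0)\to H_d(A^{d+1})$ is at most $\dim\mathsf K_0/\mathsf K_{d+1}\le\sum_t\rho_t$. $\square$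

## 9. Semialgebraic sets between two concentric balls

Balls for the control distance need not be semialgebraic in the coordinates $\Phi_x$. It is enough to squeeze a semialgebraic set, of bounded complexity, between $B(p,c_*r)$ and $B(p,r)$, and to do so for many centres $p$ in one coordinate system.

**Lemma 7.** After shrinking $r_1$ there is $c_*\in(0,1)$ such that for $r\le r_1$, $x\in M$ and each $p\in B(x,(n+1)r)$ there are polynomials $\varphi_1,\dots,\varphi_n$ of degree $\le s$ such that, with $\epsilon=c_0/2$,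
$$Z_p:=\Phi_x\big(\{|y|\le C_2r,\ |\varphi_a(y)|\le(\epsilon r)^{w_a}\ \forall a\}\big)\quad\text{satisfies}\quad B(p,c_*r)\subset Z_p\subset B(p,r).$$

*Proof.* The idea is to take the box around $p$, written in the coordinates $\Phi_x$, up to a Taylor error of order $s+1$, which is smaller than every side $r^{w_a}$ of the box. Since $(n+1)r\le r_0$, the map $\Phi_p^{-1}\circ\Phi_x$ is defined for $|y|\le\tau$. Let $\varphi$ be its Taylor polynomial of degree $s$ at $y=0$; the error is at most $C_3r^{s+1}$ for $|y|\le C_2r$. For small $r$ we have $\epsilon r\le1$ and $C_3r^{s+1}\le\frac12(\epsilon r)^s\le\frac12(\epsilon r)^{w_a}$.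

If $\Phi_x(y)\in Z_p$, its $\Phi_p$-coordinates are in absolute value less than $2(\epsilon r)^{w_a}\le(2\epsilon r)^{w_a}=(c_0r)^{w_a}$, so $\Phi_x(y)\in\Phi_p(\mathrm{Box}(c_0r))\subset B(p,r)$ by Lemma 3.

Conversely let $c_*=c_0\epsilon/2$. By Lemma 3, $B(p,c_*r)\subset\Phi_p(\mathrm{Box}(\epsilon r/2))$. A point of $B(p,c_*r)$ lies in $B(x,(n+2)r)$, hence equals $\Phi_x(y)$ with $|y|\le C_2r$, and $|\varphi_a(y)|\le(\epsilon r/2)^{w_a}+\frac12(\epsilon r)^{w_a}\le(\epsilon r)^{w_a}$. $\square$

## 10. A covering with energy-dependent radii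

Let $F\in C^\infty(M;\mathbb R^l)$, $\delta>0$, $R\in(0,r_1]$ and $e=\sum_ie_{f_i}$. Define
$$r(x)=\sup\Big\{r\in(0,R]:\ C_Ar^{k-Q/2}\Big(\int_{B(x,\Lambda r)}e\,d\mu\Big)^{1/2}\le\frac{\delta}{4(n+2)}\Big\}.\tag{7}$$

**The radius function.** The left side of the condition in (7) is nondecreasing in $r$, left-continuous (the balls are open), and tends to $0$ as $r\to0$. So $r(x)>0$, and the condition holds at $r=r(x)$. If $r'=r(x)-\operatorname{dist}(x,y)/\Lambda>0$, then $B(y,\Lambda r')\subset B(x,\Lambda r(x))$, so the condition holds at $y$ with radius $r'$, and $r(y)\ge r'$. Thus $r(\cdot)$ is $\frac1\Lambda$-Lipschitz, hence continuous, hence bounded below by a positive constant. Choose a maximal set $\{x_i\}$ for which the balls $B(x_i,r_i/4)$, $r_i=r(x_i)$, are pairwise disjoint; it is finite by volume.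

**Covering.** For $z\in M$, maximality gives $i$ with $\operatorname{dist}(z,x_i)<(r(z)+r_i)/4$. The Lipschitz property gives $r(z)-r_i\le(r(z)+r_i)/(4\Lambda)$, so $r(z)\le2r_i$, and then $\operatorname{dist}(z,x_i)<r_i$. So the $B(x_i,r_i)$ cover $M$.

**Comparability and overlap.** If $B(x_i,(n+1)r_i)$ meets $B(x_j,(n+1)r_j)$, then $|r_i-r_j|\le\frac{n+1}\Lambda(r_i+r_j)\le\frac13(r_i+r_j)$, so $r_i\le2r_j$ and $r_j\le2r_i$. The balls $B(x_j,r_i/8)\subset B(x_j,r_j/4)$ for these $j$ are disjoint and contained in $B(x_i,(3n+4)r_i)$. By (2), each $i$ has at most $C_0$ such $j$ (counting $j=i$).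

Let
$$\mathcal I=\Big\{i:\ \sup_{B(x_i,(n+1)r_i)}|F|>\frac\delta{n+2}\Big\}.$$

**Proposition 8.** $m_{d,\delta}(F)\le C\,\#\mathcal I$.

*Proof.* **Step 1 (thresholds and growing balls).** We set up Lemma 6, lowering the threshold and enlarging the balls at the same time. For $0\le j\le d+1\le n$ put $\delta_j=\delta\big(1-\frac{j+1}{n+2}\big)$, so that $\delta>\delta_0>\dots>\delta_{d+1}\ge\frac\delta{n+2}>0$, and
$$A^j=\{|F|>\delta_j\},\qquad A_i^j=A^j\cap B(x_i,(j+1)r_i).$$
These sets are open. For $i\notin\mathcal I$ we have $A_i^j=\emptyset$, since $j+1\le n+1$ and $\delta_j\ge\delta/(n+2)$. So $A^j=\bigcup_{i\in\mathcal I}A_i^j$, and $A_i^j\subset A_i^{j+1}$. Also $\{|F|\ge\delta\}\subset A^0$ and $A^{d+1}\subset\{|F|>0\}$, so Lemma 6 bounds $m_{d,\delta}(F)$. By the overlap bound, the number of $J\subset\mathcal I$ with $A_J^t\ne\emptyset$ is at most $2^{C_0}\#\mathcal I$ for each $t$. It remains to bound $\operatorname{rank}(H_t(A_J^t)\to H_t(A_J^{t+1}))$ by a constant for $0\le t\le d$ and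 $A_J^t\ne\emptyset$. It suffices to find $X$ with $A_J^t\subset X\subset A_J^{t+1}$ and $\dim H_t(X)\le C$.

**Step 2 (a semialgebraic region).** We separate the intersections of balls of two consecutive sizes. Let $x=x_{i_0}$ with $i_0\in J$ and $r:=r_{i_0}=\min_{i\in J}r_i$, and let $W=\bigcap_{i\in J}B(x_i,(t+1)r_i)\subset B(x,nr)$. Let $\{p_m\}$ be a maximal $c_*r$-separated subset of $W$; by volume it has at most $N_0=O(1)$ points. Put $V=\bigcup_mZ_{p_m}$, with $Z_{p_m}$ from Lemma 7 in the coordinates $\Phi_x$. Since $p_m\in W$ and $r\le r_i$ for $i\in J$,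
$$W\subset\bigcup_mB(p_m,c_*r)\subset V\subset\bigcup_mB(p_m,r)\subset\bigcap_{i\in J}B(x_i,(t+2)r_i)\subset B(x,(n+1)r).$$

**Step 3 (a polynomial threshold).** We replace $F$ by a polynomial between two consecutive thresholds. By Lemma 5 and (7) there is a polynomial map $p=(p_1,\dots,p_l)$ of degree $<k$ with
$$|F-p\circ\Phi_x^{-1}|\le\frac\delta{4(n+2)}=\frac{\delta_t-\delta_{t+1}}4\quad\text{on }B(x,(n+1)r).$$
Let $\gamma=\frac{\delta_t+\delta_{t+1}}2$ and $X=\{z\in V:|p\circ\Phi_x^{-1}(z)|\ge\gamma\}$. If $z\in A_J^t$, then $z\in W\subset V$ and $|p\circ\Phi_x^{-1}(z)|>\delta_t-\frac{\delta_t-\delta_{t+1}}4>\gamma$, so $z\in X$. If $z\in X$, then $|F(z)|\ge\gamma-\frac{\delta_t-\delta_{t+1}}4>\delta_{t+1}$ and $z\in\bigcap_{i\in J}B(x_i,(t+2)r_i)$, so $z\in A_J^{t+1}$.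

**Step 4 (bounded complexity).** We apply Fact C. The set $X$ is homeomorphic to $\Phi_x^{-1}(X)\subset\mathbb R^n$, which is
$$\{|y|\le C_2r\}\cap\bigcup_{m\le N_0}\{|\varphi_a^m(y)|\le(\epsilon r)^{w_a}\ \forall a\}\cap\Big\{\sum_ip_i(y)^2\ge\gamma^2\Big\}$$
(repeat sets if there are fewer than $N_0$ points). This is a closed bounded fibre of one fixed semialgebraic family, whose parameters are the coefficients of $N_0n+l$ polynomials of degree $\le\max(s,k-1)$ and the thresholds. By Fact C, $\dim H_t(X)\le C$. $\square$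

## 11. Counting balls with the maximal function

**Lemma 9.** With $\theta=\frac Q{2k}<1$,
$$\#\{i:r_i<R\}\le C\min\big\{\delta^{-2\theta}\|e\|_{L^1}^\theta,\ \delta^{-2}R^{2k-Q}\|e\|_{L^1}\big\}.$$

*Proof.* **Step 1 (saturation).** A radius below $R$ forces energy nearby. If $r_i<R$, the condition in (7) fails for $r\in(r_i,R]$. Letting $r\downarrow r_i$ gives
$$r_i^{2k-Q}\int_{\overline B(x_i,\Lambda r_i)}e\,d\mu\ge c\delta^2,$$
with $\overline B$ the closed ball. For $x\in B(x_i,r_i/4)$ we have $\overline B(x_i,\Lambda r_i)\subset B(x,2\Lambda r_i)$, so by (2)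
$$\mathcal Me(x)\ge c\delta^2r_i^{-2k}\ge c\delta^2R^{-2k}=:t_0 .$$

**Step 2 (one ball, one unit of integral).** We turn the count into an integral. By Step 1, $r_i^{-Q}\le C\delta^{-2\theta}(\mathcal Me(x))^\theta$ on $B(x_i,r_i/4)$. Hence
$$1\le Cr_i^{-Q}\mu(B(x_i,r_i/4))\le C\delta^{-2\theta}\int_{B(x_i,r_i/4)}(\mathcal Me)^\theta\,d\mu .$$
These balls are disjoint and lie in $\{\mathcal Me\ge t_0\}$, so
$$\#\{i:r_i<R\}\le C\delta^{-2\theta}\int_{\{\mathcal Me\ge t_0\}}(\mathcal Me)^\theta\,d\mu .$$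

**Step 3 (weak type).** We bound the integral in two ways. If $\|e\|_{L^1}=0$, both bounds are trivial. Otherwise, since $0<\theta<1$,
$$\int_M(\mathcal Me)^\theta\,d\mu\le\int_0^\infty\theta t^{\theta-1}\min\Big(\mu(M),\frac{C\|e\|_{L^1}}t\Big)dt\le C\|e\|_{L^1}^\theta,$$
$$\int_{\{\mathcal Me\ge t_0\}}(\mathcal Me)^\theta\,d\mu=t_0^\theta\mu\{\mathcal Me\ge t_0\}+\int_{t_0}^\infty\theta t^{\theta-1}\mu\{\mathcal Me>t\}\,dt\le C\|e\|_{L^1}t_0^{\theta-1}.$$
Finally $\delta^{-2\theta}(\delta^2R^{-2k})^{\theta-1}=\delta^{-2}R^{2k-2k\theta}=\delta^{-2}R^{2k-Q}$. $\square$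

*Proof of Theorem 1.* By Proposition 8 it suffices to bound $\#\mathcal I$, for a suitable $R$. Take $R=r_1(\lambda+1)^{-1/2}$.

**Step 1 (balls with $r_i<R$).** These are counted by energy. By (4), $\int|X^jF|^2\,d\mu\le C(\lambda+1)^j$ for $j\le k$, so $\|e\|_{L^1}\le C(\lambda+1)^k$. Lemma 9 gives, because $R^{2k-Q}(\lambda+1)^k=C(\lambda+1)^{Q/2}$,
$$\#\{i:r_i<R\}\le C\min\{\delta^{-Q/k},\delta^{-2}\}(\lambda+1)^{Q/2}.$$

**Step 2 (balls with $r_i=R$).** These are counted by volume and by $L^2$. Let $\mathcal I_R=\{i\in\mathcal I:r_i=R\}$. The balls $B(x_i,R/4)$, $i\in\mathcal I_R$, are disjoint, so $\#\mathcal I_R\le CR^{-Q}\le C(\lambda+1)^{Q/2}$, and the balls $B(x_i,(n+1+2k)R)$ have bounded overlap. By Lemma 4 with $\rho=R$ (note $2kR\le r_0$), applied at the points of $B(x_i,(n+1)R)$,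
$$\frac{\delta^2}{(n+2)^2}\#\mathcal I_R\le\sum_{i\in\mathcal I_R}\sup_{B(x_i,(n+1)R)}|F|^2\le C\sum_{j\le k}R^{2j-Q}\int_M|X^jF|^2\,d\mu\le CR^{-Q},$$
since $R^{2j}(\lambda+1)^j\le1$. Hence $\#\mathcal I_R\le C\min\{1,\delta^{-2}\}(\lambda+1)^{Q/2}$.

**Step 3 (putting the two together).** We compare the two minima. Since $Q/k<2$: for $\delta\le1$, $\min\{1,\delta^{-2}\}=1\le\delta^{-Q/k}=\min\{\delta^{-2},\delta^{-Q/k}\}$; for $\delta\ge1$ both minima are $\delta^{-2}$. So $\#\mathcal I\le C\min\{\delta^{-2},\delta^{-Q/k}\}(\lambda+1)^{Q/2}$, and Proposition 8 finishes the proof. $\blacksquare$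

## 12. Spectrally truncated bumps and the exact exponents

**Bumps.** In $\mathbb R^n$ let $\Sigma$ be the round $d$-sphere of radius $\frac12$ in $\mathbb R^{d+1}\subset\mathbb R^n$ (possible as $d\le n-1$), and $N$ its closed $\frac18$-tube, which deformation retracts onto $\Sigma$. Choose $b\in C_c^\infty(\{|y|<1\})$ with $b=1$ on $\Sigma$ and $b=-1$ on $\partial N$. For $d=0$, $\Sigma$ is a pair of points and $N$ a pair of small balls. For small $r$ set $\rho=c_0r$ and $b_{x,r}=b\circ D_\rho^{-1}\circ\Phi_x^{-1}$, extended by $0$. By Lemma 3, $\operatorname{supp}b_{x,r}\subset\Phi_x(\mathrm{Box}(c_0r))\subset B(x,r)$. By Lemma 2,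
$$|X_Ib_{x,r}|\le C_{|I|}r^{-|I|}.\tag{8}$$

**Criterion.** Let $\Sigma_i,N_i$ be the copies of $\Sigma,N$ in pairwise disjoint balls $B(x_i,r)$. If $f\in C^0(M)$ satisfies $f\ge\delta>0$ on $\Sigma_i$ and $f<0$ on $\partial N_i$ for $i\in\mathcal G$, then $m_{d,\delta}(f)\ge\#\mathcal G$.

*Proof.* The boundary values isolate a piece of $\{f>0\}$ around each $\Sigma_i$. The set $\Omega_i=\{f>0\}\cap N_i=\{f>0\}\cap\operatorname{int}N_i$ is open and closed in $\{f\ne0\}$. The $\Omega_i$ are disjoint, so $H_d(\{f\ne0\})\supset\bigoplus_{i\in\mathcal G}H_d(\Omega_i)$. For $d\ge1$ the class $[\Sigma_i]$ (for $d=0$, the class of a point of $\Sigma_i$) comes from $\{|f|\ge\delta\}$. It is nonzero in $H_d(\Omega_i)$, because it is nonzero in $H_d(N_i)\cong H_d(S^d)$. So there are $\#\mathcal G$ independent classes in the image. $\square$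

*Proof of Theorem 2.* Fix an integer $k>Q/2$; constants below are taken uniform over the finitely many $d$.

**Step 1 (many bumps).** We start with a function that has the right topology but is not in $\mathcal F_\lambda$. Let $r=\omega\lambda^{-1/2}$ with $\omega\ge1$ to be fixed, and $\lambda\ge\lambda_0(\omega)$ so that $r$ is small. A maximal family of disjoint balls $B(x_i,r)$ has at least $c_5r^{-Q}$ members, since the doubled balls cover $M$. For an integer $1\le M_0\le c_5r^{-Q}$ use $M_0$ of them and let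
$$G=\sum_{i\le M_0}b_{x_i,r},\qquad f=\mathbf 1_{[0,\lambda]}(P)G\in\mathcal F_\lambda,\qquad H=G-f .$$

**Step 2 (the truncation error).** We show that $H$ is small on most of the balls. By (8) and disjointness, $\|G\|_{(j)}^2\le Cr^{-2j}M_0r^Q$ for $j\le k+1$. $H$ has only frequencies above $\lambda$, so by (3), for $j\le k$,
$$\|H\|_{(j)}^2\le C\|(1+P)^{j/2}H\|^2\le C(1+\lambda)^{-1}\|(1+P)^{(j+1)/2}G\|^2\le C\lambda^{-1}r^{-2j-2}M_0r^Q,$$
that is, $r^{2j}\|H\|_{(j)}^2\le C\omega^{-2}M_0r^Q$. Lemma 4 with $\rho=r$ and the bounded overlap of the $B(x_i,(2k+1)r)$ give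
$$\sum_i\sup_{B(x_i,r)}|H|^2\le Cr^{-Q}\sum_{j\le k}r^{2j}\|X^jH\|_{L^2}^2\le C'\omega^{-2}M_0$$
with $C'$ independent of $\omega$. So at most $4C'\omega^{-2}M_0$ indices have $\sup_{B(x_i,r)}|H|>\frac12$. Fix $\omega$ with $4C'\omega^{-2}<\frac12$. For the remaining more than $M_0/2$ indices, $f\ge\frac12$ on $\Sigma_i$ and $f\le-\frac12$ on $\partial N_i$.

**Step 3 (normalization and choice of $M_0$).** We match the number of bumps to $\delta$. We have $0<\|f\|_{L^2}\le\|G\|_{L^2}\le C(M_0r^Q)^{1/2}$, so $\hat f=f/\|f\|_{L^2}$ satisfies $\hat f\ge c_4(M_0r^Q)^{-1/2}$ on those $\Sigma_i$ and $\hat f<0$ on those $\partial N_i$. By the criterion, $m_{d,\delta}(\hat f)>M_0/2$ for all $0<\delta\le c_4(M_0r^Q)^{-1/2}$. Given $\delta\in[c_4c_5^{-1/2},c_4r^{-Q/2}]$, take $M_0=\lfloor c_4^2\delta^{-2}r^{-Q}\rfloor\in[1,c_5r^{-Q}]$. Then $\delta\le c_4(M_0r^Q)^{-1/2}$ and $M_0\ge\frac12c_4^2\delta^{-2}r^{-Q}$, where $r^{-Q}=\omega^{-Q}\lambda^{Q/2}$. So $m_{d,\delta}(\hat f)\ge\max\{1,c_3\delta^{-2}\lambda^{Q/2}\}$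 with $c_3=\frac14c_4^2\omega^{-Q}$. Put $F=(\hat f,0,\dots,0)$, $c_1=c_4c_5^{-1/2}$, $c_2=c_4\omega^{-Q/2}$, and enlarge $\lambda_0$ so that $c_1\le c_2\lambda_0^{Q/4}$.

**Step 4 (part (a)).** The upper bounds come from Theorem 1. For $c_1\le\delta\le c_2\lambda^{Q/4}$ use the term $\delta^{-2}$ and $(\lambda+1)^{Q/2}\le C\lambda^{Q/2}$. For $\delta\le c_1$ use $\delta^{-Q/k}$ with an integer $k\ge Q/\varepsilon$, $k>Q/2$: for $\delta\le1$, $\delta^{-Q/k}\le\delta^{-\varepsilon}$, and for $1<\delta\le c_1$ (if $c_1>1$), $\delta^{-Q/k}\le1\le c_1^\varepsilon\delta^{-\varepsilon}$. The lower bound for $\delta\le c_1$ follows from the case $\delta=c_1$, since $m_{d,\delta}(F)$ is nonincreasing in $\delta$.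

**Step 5 (part (b)).** We compare exponents. Let $\kappa\ge Q/2$. For $\delta\ge1$, $\delta^{-2}\le\delta^{-Q/\kappa}$. For $\delta<1$ choose an integer $k\ge\kappa$ with $k>Q/2$, the same for all $\delta$; then $\delta^{-Q/k}\le\delta^{-Q/\kappa}$. So Theorem 1 gives the bound. If $\kappa<Q/2$, take $\delta=c_2\lambda^{Q/4}$. Then $m_{d,\delta}(F)\ge1$ for a suitable $F$, while
$$\delta^{-Q/\kappa}(\lambda+1)^{Q/2}\le C\lambda^{\frac Q2-\frac{Q^2}{4\kappa}}\to0\qquad(\lambda\to\infty),$$
since $\frac Q2-\frac{Q^2}{4\kappa}=\frac Q2\big(1-\frac Q{2\kappa}\big)<0$. So the bound fails. $\blacksquare$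

## 13. Arbitrary smooth maps and the horizontal Sobolev norm

*Proof of Theorem 3.* **Step 1 (upper bound).** Without spectral information we start the covering of Section 10 at a fixed scale, $R=r_1$. By volume $\#\{i:r_i=R\}\le C$. Since $\|e\|_{L^1}=\|F\|_{(k)}^2$, Lemma 9 gives
$$\#\{i:r_i<R\}\le C\delta^{-2\theta}\|e\|_{L^1}^\theta=C\delta^{-Q/k}\|F\|_{(k)}^{Q/k}.$$
Apply Proposition 8.

**Step 2 (lower bound).** We use bumps without truncation. Let $h>0$ and $G=h\sum_ib_{x_i,r}$ over a maximal disjoint family of balls $B(x_i,r)$, with $r$ small. The family has between $cr^{-Q}$ and $Cr^{-Q}$ members, so (8) gives $\|G\|_{(k)}^2\le Ch^2r^{-2k}\cdot r^{-Q}\cdot r^Q$, that is, $\|G\|_{(k)}\le Chr^{-k}$. We have $G=h$ on each $\Sigma_i$ and $G=-h$ on each $\partial N_i$, so the criterion of Section 12 with $\delta=h$ gives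
$$m_{d,h}(G)\ge cr^{-Q}\ge c'(\|G\|_{(k)}/h)^{Q/k}.$$
By Step 1, $C\big(1+(\|G\|_{(k)}/h)^{Q/k}\big)\ge m_{d,h}(G)\ge cr^{-Q}$, so $\|G\|_{(k)}/h\to\infty$ as $r\to0$. Put $F=(G,0,\dots,0)$ and $\delta=h$. $\blacksquare$
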